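# The Range of Planar Brownian Motion from Its Angular Occupation Measure

## 1. Occupation measures, the Hausdorff metric, and almost sure functions

Let $W=(W_t,\ 0\le t\le 1)$ be a standard Brownian motion in $\mathbb R^d$ started at the origin, on a probability space with measure $P$.

**Definition (radial projection).** Put $\Theta_t=W_t/|W_t|\in S^{d-1}$, with $\Theta_t$ set equal to a fixed point of $S^{d-1}$ when $W_t=0$. Almost surely the set of times with $W_t=0$ is Lebesgue null, so this convention does not affect anything below.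

When $d=2$ we identify $S^1$ with $\mathbb R/2\pi\mathbb Z$, write $R_t=|W_t|$, and write $W_t=R_te^{i\Theta_t}$. For example, if $W_t=(0,3)$, then $R_t=3$ and $\Theta_t=\pi/2$.

**Definition (occupation measures).** For Borel sets $A$,
$$\mu_\Theta(A)=\int_0^1\mathbf 1(\Theta_t\in A)\,dt,\qquad \mu_W(A)=\int_0^1\mathbf 1(W_t\in A)\,dt .$$
The first is a random probability measure on $S^{d-1}$, the second on $\mathbb R^d$. They record how long the path spends in each place, and they forget the order of the visits. We write $\mu(f)=\int f\,d\mu$, so $\mu_\Theta(f)=\int_0^1f(\Theta_t)\,dt$.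

For example, take the non-random path $w_t=r(t)e^{2\pi it}$ in the plane, where $r$ is continuous, $r(0)=0$ and $r(t)>0$ for $t>0$. Its angular occupation measure is the uniform law on $S^1$, whatever the function $r$ is. For such a smooth path the projection erases the radius completely.

**Definition (the space of measures).** $\mathsf{prob}(S^{d-1})$ is the space of Borel probability measures on $S^{d-1}$ with the weak topology and its Borel $\sigma$-field. This $\sigma$-field is generated by the evaluations $\mu\mapsto\mu(f)$, $f\in C(S^{d-1})$. Hence $\sigma(\mu_\Theta)$ is generated by the random variables $\mu_\Theta(f)$.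

For example, the Dirac masses at the angles $1/n$ converge weakly to the Dirac mass at angle $0$, since $f(1/n)\to f(0)$ for each continuous $f$.

**Definition (range and Hausdorff metric).** Put $\mathsf{range}(W)=\{W_t:0\le t\le1\}$, a random element of the space $\mathsf{cb\text{-}sets}$ of closed bounded subsets of $\mathbb R^d$, with the Borel $\sigma$-field of the metric
$$d_H(S,T)=\max\Big\{\sup_{x\in S}d(x,T),\ \sup_{y\in T}d(y,S)\Big\},\qquad d(x,S)=\inf_{y\in S}|x-y| .$$
All the sets we produce are nonempty and compact. The nonempty compact sets form a Polish space (complete, separable) under $d_H$.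

For example, if $T=[0,1]\subset\mathbb R$ and $S_n=2^{-n}\mathbb Z\cap[0,1]$, then $d_H(S_n,T)=2^{-n-1}$: every $S_n$ is contained in $T$, and the worst point of $T$ is a midpoint between two grid points. A complicated compact set is thus a limit of finite grid sets, and we shall recover the range in this way.

**Definition (almost sure function).** A random element $Y$ of a Polish space is *a.s. a Borel function of* $\mu_\Theta$ if there is a Borel map $\psi$ with $Y=\psi(\mu_\Theta)$ almost surely.

For example, let $X_t=\sigma B_t$, where $B$ is a one-dimensional Brownian motion and $\sigma>0$ is random and independent of $B$. Then $\sigma$ is a.s. a Borel function of the path $X$, because $\sum_{j\le 2^n}(X_{j2^{-n}}-X_{(j-1)2^{-n}})^2\to\sigma^2$ almost surely. An amplitude can be read from the roughness of one single path.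

It is convenient to work with $\sigma$-fields. Let $\mathcal G$ be the $\sigma$-field generated by $\sigma(\mu_\Theta)$ and all $P$-null sets. An event $A$ is in $\mathcal G$ if and only if $P(A\,\triangle\,B)=0$ for some $B\in\sigma(\mu_\Theta)$. Limits of $\mathcal G$-measurable variables in $L^1(P)$ are $\mathcal G$-measurable, since a subsequence converges almost surely and $\mathcal G$ contains the null sets.

**Lemma 1.** Let $E$ be a Polish space and $Y$ a $\mathcal G$-measurable random element of $E$. Then $Y=\psi(\mu_\Theta)$ a.s. for some Borel map $\psi:\mathsf{prob}(S^{d-1})\to E$.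

*Proof.* Let $(e_j)_{j\ge1}$ be dense in $E$, and let $Y_n=e_j$ for the first $j$ such that $Y$ is within $2^{-n}$ of $e_j$. Each event $\{Y_n=e_j\}$ is in $\mathcal G$, so it differs by a null set from some $B_{n,j}\in\sigma(\mu_\Theta)$. Let $Y_n'=e_j$ for the first $j$ such that $B_{n,j}$ occurs, and $Y_n'=e_1$ if none does. Then $Y_n'$ is $\sigma(\mu_\Theta)$-measurable and $Y_n'=Y_n$ a.s. Put $Y'=\lim_nY_n'$ on the $\sigma(\mu_\Theta)$-measurable event that $(Y_n')$ is Cauchy, and $Y'=e_1$ elsewhere. Since $Y_n\to Y$, we have $Y'=Y$ a.s., and $Y'$ is $\sigma(\mu_\Theta)$-measurable. By the Doob–Dynkin lemma $Y'=\psi(\mu_\Theta)$ for a Borel $\psi$. $\square$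

The same proof works with any other random element of a measurable space in place of $\mu_\Theta$. Besides this we use the following textbook facts.

- For $d=2$, almost surely $W_t\neq0$ for all $t\in(0,1]$.
- For $d=2$ and $t\in(0,1]$, rotation invariance makes $R_t$ and $\Theta_t$ independent, with $\Theta_t$ uniform.
- We use Itô's formula, the Itô isometry, and the Burkholder–Davis–Gundy (BDG) inequality in the form $E|N(t)|^4\le C\,E\langle N\rangle_t^2$ for continuous martingales started at $0$.
- We use the Stone–Weierstrass theorem and Blumenthal's 0–1 law.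

## 2. Recovering the range from $\mu_\Theta$: statements

The problem comes from Robin Pemantle, Yuval Peres, Jim Pitman, Marc Yor, "Where did the Brownian particle go?", arXiv:math/0404097 (2004). We see only how long the Brownian particle spent in each direction as viewed from the origin. Do we then know which points of space it visited?

It is known that for every $d\ge3$ there are measurable maps $\psi:\mathsf{prob}(S^{d-1})\to\mathsf{cb\text{-}sets}$ and $\varphi:\mathsf{cb\text{-}sets}\to\mathbb R^d$ such that a.s. $\psi(\mu_\Theta)=\mathsf{range}(W)$ and $\varphi\circ\psi(\mu_\Theta)=W_1$.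

**Conjecture.** When $d=2$, there is no measurable map $\psi:\mathsf{prob}(S^{d-1})\to\mathsf{cb\text{-}sets}$ such that a.s. $\psi(\mu_\Theta)=\mathsf{range}(W)$.

The conjecture is false. Here is what we shall prove.

**Theorem A.** For $d=2$ there is a Borel map $\psi:\mathsf{prob}(S^1)\to\mathsf{cb\text{-}sets}$ with $\psi(\mu_\Theta)=\mathsf{range}(W)$ a.s.

**Theorem B.** Let $d=2$.

1. $\mu_W$ is a.s. a Borel function of $\mu_\Theta$. Hence $\sigma(\mu_\Theta)=\sigma(\mu_W)$ up to null sets.
2. Let $J\subset S^1$ be a nonempty open arc and $C_J=\{re^{i\theta}:r>0,\ \theta\in J\}$. Then $\mu_\Theta|_J$ a.s. determines, through Borel maps, $\mu_W|_{C_J}$ and the closure of $\mathsf{range}(W)\cap C_J$.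

**Theorem C.** For $d=2$ the path $W$ is not a.s. a Borel function of $\mu_\Theta$. It is not even a.s. a Borel function of $(\mu_\Theta,\mu_W,\mathsf{range}(W),W_1)$.

We do not decide whether $W_1$ alone is a function of $\mu_\Theta$ when $d=2$; the conjecture does not ask for it.

## 3. Two cases by hand: the line, and a circle of fixed radius

**The line.** For $d=1$ the sphere is $\{-1,1\}$, and $\mu_\Theta$ is the single number $a=\mu_\Theta(\{1\})$, the time spent positive. It does not determine the range. Suppose $\max_{t\le 1}W_t=g(a)$ a.s. for a Borel $g$. Let $E$ be the event that $W_t>0$ for all $t\in[\frac12,1]$; it has positive probability. On $E$, $a=\frac12+\int_0^{1/2}\mathbf 1(W_t>0)\,dt$, so $g(a)$ coincides on $E$ with a finite variable that is determined by $(W_t)_{t\le1/2}$. But given $(W_t)_{t\le1/2}$ with $W_{1/2}>0$, for every $M$ the path has positive conditional probability of staying positive on $[\frac12,1]$ and exceeding $M$ there. So on $E$ the maximum cannot equal a variable fixed at time $\frac12$, a contradiction. Two atoms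 carry too little; on a circle, $\mu_\Theta$ has a whole texture in $\theta$.

**A circle of radius $r$.** Now replace $W$ by a Brownian motion on the circle of radius $r$: its angle is $\Theta_t=\gamma_t/r$ modulo $2\pi$, with $\gamma$ a one-dimensional Brownian motion. Can we see $r$ in the occupation measure of the angle? Take a smooth bump of width and height of order $h$. Precisely, fix once and for all
$$\phi\in C_c^\infty((0,1))\ \text{real},\quad \phi\not\equiv0,\quad c=\int\phi'^2>0,\qquad \phi_x(y)=h\,\phi\big((y-x)/h\big)\quad(0<h<1,\ x\in S^1).$$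
So $\phi_x$ is a smooth function on $S^1$ supported in the arc $I_x=x+(0,h)$, with $|\phi_x|\le Ch\mathbf 1_{I_x}$, $\phi_x'(y)=\phi'((y-x)/h)$ and $|\phi'_x|\le C\mathbf 1_{I_x}$. Itô's formula for $\phi_x(\Theta_t)$ gives
$$\int_0^1\phi_x''(\Theta_t)\,dt=2r^2\big[\phi_x(\Theta_1)-\phi_x(\Theta_0)\big]-2r\int_0^1\phi_x'(\Theta_t)\,d\gamma_t .$$
The left side is $\mu_\Theta(\phi_x'')$, hence observed. Square it, integrate over $x$, divide by $h$, and take expectations. For each $y$, $\int_{S^1}\phi_x'(y)^2dx=ch$, so by the Itô isometry the martingale term contributes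
$$\frac{4r^2}h\int_{S^1}E\int_0^1\phi_x'(\Theta_t)^2\,dt\,dx=4c\,r^2 .$$
The bracket is at most $Ch\big(\mathbf 1(\Theta_1\in I_x)+\mathbf 1(\Theta_0\in I_x)\big)$, so its square contributes at most $Cr^4h^2$, and by Cauchy–Schwarz the cross term is at most $C r^3h$. Thus
$$E\Big[\frac1h\int_{S^1}\mu_\Theta(\phi_x'')^2\,dx\Big]\longrightarrow 4c\,r^2\qquad(h\downarrow0).$$
In expectation, at least, the roughness of the angular occupation measure shows the radius: far from the origin the angle moves slowly, stays longer near each value, and leaves a rougher trace.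

## 4. Linear Itô identities and the martingale that cannot be observed

Return to the plane. We want integrals such as $\int_0^1R_t^2f(\Theta_t)\,dt$, and we know only $\int_0^1f(\Theta_t)\,dt$. For integers $p\ge1$ and real $f\in C(S^1)$ put
$$m_p(f)=\int_0^1R_t^{2p-2}f(\Theta_t)\,dt,\qquad\text{so}\quad m_1(f)=\mu_\Theta(f).$$

A sensible first approach is to look for a linear relation. For smooth $f$, apply Itô's formula to $F(re^{i\theta})=r^2f(\theta)$. Since $\Delta F=F_{rr}+\frac1rF_r+\frac1{r^2}F_{\theta\theta}=4f+f''$, this gives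
$$\tfrac12m_1(4f+f'')=R_1^2f(\Theta_1)-(\text{a martingale at time }1).$$
(Removing the singularity at the origin is done carefully in Section 5.) As a check, $f(\theta)=\cos2\theta$ makes $F=x^2-y^2$, which is harmonic, and indeed $4f+f''=0$. The relation stops here: the martingale on the right is not observed, we have only one realization over which to average, and no $\int R_t^2f(\Theta_t)\,dt$ has appeared.

But the desired quantity is hidden in the bracket of that martingale. Its angular part is $\int_0^1R_tf'(\Theta_t)\,d\gamma_t$ for a Brownian motion $\gamma$, with bracket $\int_0^1R_t^2f'(\Theta_t)^2dt$. If $f=\phi_x$ is a narrow bump, then $f''$ is of order $1/h$, $f'$ is of order one and $f$ is of order $h$; so $m_1(\phi_x'')$ is, up to small terms, $-2$ times the angular martingale. There are about $1/h$ disjoint arcs, and one may hope that the squares average out, as they do for the quadratic variation of a path, with the angle now playing the role of time.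

Two obstacles remain. First, to prove that the average of squares converges, one might show that its variance tends to $0$. This is the wrong target, since the expected limit $4c\,m_2(f)$ is itself random; we must compare the square with the bracket, not with its mean. Second, squares alone do not give enough. From $m_1$ they give $m_2$, which for each direction adds just one number. The two laws $\delta_2$ and $\frac12\delta_1+\frac12\delta_3$ for $\rho=r^2$ have the same mass and the same mean, but second moments $4$ and $5$. Squaring again, $m_2$ gives $m_4$, then $m_8$, and so on: the powers of $\rho$ obtained are $0,1,3,7,15,\dots$, and by Müntz's theorem their span is not dense in $C([0,1])$, because $\sum_{k\ge1}(2^k-1)^{-1}<\infty$. So density of polynomials cannot be used to finish.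

The way past this is to take *covariations*. Once $m_p$ is known, both $m_p(\phi_x'')$ and $m_1(\phi_x'')$ are known, and the average of their product yields $m_{p+1}$. Every power of $R^2$ is then reached, one at a time.

## 5. The angular covariation of $m_p$ and $m_q$

Put $g_x=\phi_x''$; the dependence on $h$ is suppressed.

**Proposition 2.** For all integers $p,q\ge1$ and $f\in C(S^1)$,
$$Q_h^{p,q}(f):=\frac1h\int_{S^1}f(x)\,m_p(g_x)\,m_q(g_x)\,dx\ \longrightarrow\ 4c\,m_{p+q}(f)\quad\text{in }L^1(P)\text{ as }h\downarrow0 .$$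

Constants $C$ depend only on $p,q,\phi,\|f\|_\infty$ (never on $x,y,h,t$) and may change from line to line; $C_h$ may also depend on $h$. All moments of $\sup_{t\le1}R_t$ are finite. Independence of $R_t$ and $\Theta_t$ gives, for $a\ge0$, $0<t\le1$,
$$E\big[R_t^a\,\mathbf 1(\Theta_t\in I_x)\big]=E[R_t^a]\,\frac h{2\pi}\le C_a\,h. \tag{1}$$

**Step 1: write $m_p(g_x)$ as a martingale plus a small error.** Let $F(re^{i\theta})=r^{2p}\phi_x(\theta)$, smooth on $\mathbb R^2\setminus\{0\}$. With the polar unit vectors $e_r,e_\theta$,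
$$\nabla F=2p\,r^{2p-1}\phi_x\,e_r+r^{2p-1}\phi_x'\,e_\theta .$$
For the Laplacian, $F_{rr}=2p(2p-1)r^{2p-2}\phi_x$ and $\frac1rF_r=2p\,r^{2p-2}\phi_x$ add up to $4p^2r^{2p-2}\phi_x$, so
$$\Delta F=r^{2p-2}(4p^2\phi_x+\phi_x'').$$
Let $d\beta=e_r\cdot dW$ and $d\gamma=e_\theta\cdot dW$, with $e_r,e_\theta$ evaluated at $W_t$. By Lévy's characterization these are independent Brownian motions. Since $W$ avoids $0$ on $[\varepsilon,1]$, Itô's formula holds there:
$$F(W_1)-F(W_\varepsilon)=\int_\varepsilon^12pR^{2p-1}\phi_x(\Theta)\,d\beta+\int_\varepsilon^1R^{2p-1}\phi_x'(\Theta)\,d\gamma+\frac12\int_\varepsilon^1R^{2p-2}(4p^2\phi_x+\phi_x'')(\Theta)\,dt .$$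
Let $\varepsilon\downarrow0$. Then $F(W_\varepsilon)\to0$ because $2p\ge2$. The integrands of the stochastic integrals are bounded by $C_hR^{2p-1}$, so these integrals converge in $L^2$ by the Itô isometry. The integrand of the $dt$-integral is bounded by $C_hR^{2p-2}$, so this integral converges as well. Solving for $m_p(\phi_x'')$, we get, a.s. for each fixed $x$,
$$m_p(g_x)=-2N_x^p(1)+\mathcal E_x^p,\qquad N_x^p(t)=\int_0^tR_s^{2p-1}\phi_x'(\Theta_s)\,d\gamma_s, \tag{2}$$
$$\mathcal E_x^p=2R_1^{2p}\phi_x(\Theta_1)-4p^2m_p(\phi_x)-4p\int_0^1R_s^{2p-1}\phi_x(\Theta_s)\,d\beta_s .$$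

Next we measure the two parts. Since $|\phi_x|\le Ch\mathbf 1_{I_x}$, the three terms of $\mathcal E_x^p$ have second moments at most
$$Ch^2E[R_1^{4p}\mathbf 1(\Theta_1\in I_x)],\qquad Ch^2\int_0^1E[R_s^{4p-4}\mathbf 1(\Theta_s\in I_x)]\,ds,\qquad Ch^2\int_0^1E[R_s^{4p-2}\mathbf 1(\Theta_s\in I_x)]\,ds,$$
by definition, by Cauchy–Schwarz and by the Itô isometry respectively. By (1) each is at most $Ch^3$. Likewise $|\phi_x'|\le C\mathbf 1_{I_x}$ gives $E|N_x^p(t)|^2\le Ch$. So
$$E|\mathcal E_x^p|^2\le Ch^3,\qquad E|N_x^p(t)|^2\le Ch\quad(t\le1). \tag{3}$$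
Put $Z_x=m_p(g_x)m_q(g_x)-4N_x^p(1)N_x^q(1)=-2N_x^p(1)\mathcal E_x^q-2N_x^q(1)\mathcal E_x^p+\mathcal E_x^p\mathcal E_x^q$. By Cauchy–Schwarz and (3),
$$E|Z_x|\le C\big(h^{1/2}h^{3/2}+h^3\big)\le Ch^2. \tag{4}$$
After division by $h$ this is negligible, and only the product of the martingales matters.

**Step 2: compare the product with its bracket, and see which bound is needed.** By Itô's product formula,
$$N_x^p(1)N_x^q(1)=V_x+A_x+B_x, \tag{5}$$
$$V_x=\int_0^1R_t^{2p+2q-2}\phi_x'(\Theta_t)^2dt,\qquad A_x=\int_0^1N_x^p\,dN_x^q,\qquad B_x=\int_0^1N_x^q\,dN_x^p .$$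
The term $V_x$ gives the limit. The terms $A_x,B_x$ must average out, and for that we shall use that $A_x$ and $A_y$ are uncorrelated when $I_x$ and $I_y$ are disjoint. So the second moment of $\frac1h\int f(x)A_x\,dx$ will be at most $Ch^{-2}\cdot h\cdot\sup_xE A_x^2$, where the factor $h$ comes from the pairs $(x,y)$ with overlapping arcs. We need $EA_x^2=o(h)$. By the isometry and Cauchy–Schwarz,
$$EA_x^2\le C\int_0^1E\big[N_x^p(t)^2R_t^{4q-2}\mathbf 1(\Theta_t\in I_x)\big]dt\le C\sup_{t\le1}\big(E|N_x^p(t)|^4\big)^{1/2}\,h^{1/2}. \tag{6}$$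
The easy bound on the fourth moment is BDG followed by Cauchy–Schwarz in time and (1), which gives $E|N_x^p(t)|^4\le C\,E\int_0^1R_s^{8p-4}\mathbf 1(\Theta_s\in I_x)\,ds\le Ch$. That yields $EA_x^2\le Ch$, exactly not enough. The next step improves $h$ to $h^2$.

**Step 3: the fourth moment, $E|N_x^p(t)|^4\le Ch^2$ for $t\le1$.** This step uses that a path now in the sector over $I_x$ is unlikely to be there again a little later. Let $a=4p-2$. By BDG,
$$E|N_x^p(t)|^4\le C\,E\Big(\int_0^1R_s^a\mathbf 1(\Theta_s\in I_x)\,ds\Big)^2=2C\iint_{0<s<t<1}E\big[R_s^aR_t^a\mathbf 1(\Theta_s\in I_x)\mathbf 1(\Theta_t\in I_x)\big]\,ds\,dt .$$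
Let $\tau=t-s\le1$. Given $W_s=w$, write the Gaussian density of $W_t$ in polar coordinates and use $|re^{i\theta}-w|\ge|r-|w||$:
$$E\big[R_t^a\mathbf 1(\Theta_t\in I_x)\,\big|\,W_s=w\big]\le h\int_0^\infty\frac{r^{a+1}}{2\pi\tau}e^{-(r-|w|)^2/2\tau}\,dr .$$
Substitute $r=|w|+\sqrt\tau\,z$. Since $\tau\le1$, the right side is at most
$$\frac{h}{2\pi\sqrt\tau}\int_{\mathbb R}(|w|+|z|)^{a+1}e^{-z^2/2}\,dz\le C\,h\,\tau^{-1/2}(1+|w|)^{a+1}.$$
By the Markov property and then (1), which also gives $E[R_s^a(1+R_s)^{a+1}\mathbf 1(\Theta_s\in I_x)]\le Ch$, the double integral is at most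
$$Ch^2\iint_{0<s<t<1}(t-s)^{-1/2}\,ds\,dt\le Ch^2 .$$
Inserted in (6), this gives
$$EA_x^2\le C\,(h^2)^{1/2}h^{1/2}=Ch^{3/2}, \tag{7}$$
and the same for $B_x$, exchanging $p$ and $q$.

**Step 4: give a meaning to the integrals over $x$.** Stochastic integrals such as $A_x$ are defined only up to null sets, separately for each $x$, so $\int f(x)A_x\,dx$ needs a definition. If $x\mapsto Y_x$ is a continuous map $S^1\to L^1(P)$, its Riemann sums against $f(x)\,dx$ converge in $L^1$; we call the limit $\int f(x)Y_x\,dx$. It is linear in $Y$, and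
$$\Big\|\int f(x)Y_x\,dx\Big\|_{L^1}\le\int|f(x)|\,\|Y_x\|_{L^1}\,dx. \tag{8}$$
Fix $h$. We check that each of $m_p(g_x)m_q(g_x)$, $N_x^p(1)N_x^q(1)$, $V_x$, $A_x$, $B_x$ is continuous into $L^1$; then so is $Z_x$. Write $|x-y|$ for the distance on the circle.

For $m_p(g_x)m_q(g_x)$ and $V_x$: for every $\omega$ outside a null set these are continuous in $x$, because $g_x$ and $\phi_x'$ depend continuously on $x$ in the uniform norm. They are bounded by $C_h\int_0^1R_t^{2p-2}dt\int_0^1R_t^{2q-2}dt$ and $C\int_0^1R_t^{2p+2q-2}dt$ respectively, which are integrable. By dominated convergence they are continuous into $L^1$, and the pathwise Riemann integral agrees with the $L^1$-integral. In particular $Q_h^{p,q}(f)$ may be read either way.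

For the product of the $N$'s: since $|\phi_x'-\phi_y'|\le C_h|x-y|$, BDG gives
$$E|N_x^p(t)-N_y^p(t)|^4\le C\,E\Big(\int_0^1R_s^{4p-2}C_h^2|x-y|^2ds\Big)^2\le C_h|x-y|^4\qquad(t\le1). \tag{9}$$
So $x\mapsto N_x^p(1)$ is continuous into $L^4$, and by Hölder's inequality the product $N_x^p(1)N_x^q(1)$ is continuous into $L^2$.

For $A$: write $A_x-A_y=\int_0^1(N_x^p-N_y^p)\,dN_x^q+\int_0^1N_y^p\,d(N_x^q-N_y^q)$. By the Itô isometry, Cauchy–Schwarz and (9),
$$E|A_x-A_y|^2\le C\int_0^1\big(E|N_x^p-N_y^p|^4\big)^{1/2}\big(ER_t^{8q-4}\big)^{1/2}dt+C_h|x-y|^2\int_0^1\big(E|N_y^p|^4\big)^{1/2}\big(ER_t^{8q-4}\big)^{1/2}dt\le C_h|x-y|^2 .$$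
So $A$ is continuous even into $L^2$, and so is $B$, exchanging $p$ and $q$.

**Step 5: the main term converges to $c\,m_{p+q}(f)$.** Substituting $x=y-hv$, for every $y$,
$$\frac1h\int_{S^1}f(x)\phi_x'(y)^2dx=\int_0^1f(y-hv)\,\phi'(v)^2dv,$$
which converges to $c\,f(y)$ uniformly in $y$ because $f$ is uniformly continuous. By Fubini, $\frac1h\int f(x)V_x\,dx$ is the integral of this function of $y=\Theta_t$ against $R_t^{2p+2q-2}\,dt$. As $E\int_0^1R_t^{2p+2q-2}dt<\infty$ and $2(p+q)-2$ is exactly the exponent in $m_{p+q}$,
$$\frac1h\int f(x)V_x\,dx\longrightarrow c\,m_{p+q}(f)\quad\text{in }L^1 .$$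

**Step 6: the terms $A$ and $B$ average out.** Let $X_h=\frac1h\int f(x)A_x\,dx$. By Step 4 this is an $L^2$-limit of Riemann sums, and $(x,y)\mapsto E[A_xA_y]$ is continuous, so taking limits in the second moments of the Riemann sums gives
$$EX_h^2=\frac1{h^2}\iint f(x)f(y)\,E[A_xA_y]\,dx\,dy .$$
By the Itô isometry,
$$E[A_xA_y]=E\int_0^1N_x^p(t)N_y^p(t)\,R_t^{4q-2}\,\phi_x'(\Theta_t)\phi_y'(\Theta_t)\,dt ,$$
which vanishes unless $I_x\cap I_y\ne\emptyset$, that is, unless $|x-y|<h$. Such pairs have total area $4\pi h$. Since $|E[A_xA_y]|\le\sup_xEA_x^2$, (7) gives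
$$EX_h^2\le\frac C{h^2}\cdot h\cdot h^{3/2}=Ch^{1/2}\longrightarrow0 .$$
The same holds for $B$, exchanging $p$ and $q$.

**Step 7: conclusion.** By (4) and (8), $\big\|\frac1h\int f(x)Z_x\,dx\big\|_{L^1}\le Ch$. With (5),
$$Q_h^{p,q}(f)=\frac4h\int f(x)\,(V_x+A_x+B_x)\,dx+\frac1h\int f(x)Z_x\,dx\ \longrightarrow\ 4c\,m_{p+q}(f)\quad\text{in }L^1. \qquad\square$$

## 6. From radial moments to the planar occupation measure and the range

We now prove Theorem A and Theorem B(1).

**Step 1: $m_p(f)$ is $\mathcal G$-measurable for all $p\ge1$ and $f\in C(S^1)$.** This step feeds each moment back into Proposition 2. For $p=1$, $m_1(f)=\mu_\Theta(f)$. Suppose the claim holds for $p$. For fixed $h$, the functions $g_x$ are in $C(S^1)$, so $m_p(g_x)$ and $m_1(g_x)$ are $\mathcal G$-measurable for each $x$; pathwise they are continuous in $x$. Hence $Q_h^{p,1}(f)$, a pathwise limit of Riemann sums, is $\mathcal G$-measurable. By Proposition 2 with $q=1$, $4c\,m_{p+1}(f)$ is an $L^1$-limit of $\mathcal G$-measurable variables, so it is $\mathcal G$-measurable.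

**Step 2: $\mu_W(u)$ is $\mathcal G$-measurable for every real $u\in C(\mathbb R^2)$.** This step goes from moments to arbitrary functions, and works because the path is bounded. The function $\tilde u(\rho,\theta)=u(\sqrt\rho\,e^{i\theta})$ is continuous on $[0,\infty)\times S^1$. For each $k\ge1$, Stone–Weierstrass on $[0,k]\times S^1$ gives a finite sum
$$P_k(\rho,\theta)=\sum_i\rho^if_{k,i}(\theta),\qquad f_{k,i}\ \text{real trigonometric polynomials},\qquad |P_k-\tilde u|\le\tfrac1k\ \text{ on }[0,k]\times S^1 .$$
The variable $\int_0^1P_k(R_t^2,\Theta_t)\,dt=\sum_im_{i+1}(f_{k,i})$ is $\mathcal G$-measurable by Step 1. As soon as $k\ge\sup_{t\le1}R_t^2$, it differs from $\int_0^1u(W_t)\,dt=\mu_W(u)$ by at most $1/k$. Let $k\to\infty$.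

**Step 3: $\mathsf{range}(W)$ is $\mathcal G$-measurable.** This step reads the range off $\mu_W$ by finite grids. Let $D(q,r)$ be the open disc of radius $r$ about $q$. The indicator of an open disc $D$ is an increasing limit of nonnegative continuous functions, so $\mu_W(D)$ is $\mathcal G$-measurable by Step 2. Moreover, the range meets $D$ if and only if $\mu_W(D)>0$: the set $\{t\in[0,1]:W_t\in D\}$ is relatively open in $[0,1]$, so if it is nonempty it has positive length. Let
$$S_n=\{q\in2^{-n}\mathbb Z^2:\ \mu_W(D(q,2^{-n}))>0\}.$$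
The set $S_n$ is finite since the range is bounded. It takes values in the countable collection of finite subsets of $2^{-n}\mathbb Z^2$, and for each finite set $G$ the event $\{S_n=G\}$ is a countable intersection of events in $\mathcal G$; so $S_n$ is $\mathcal G$-measurable. Every point of the plane is within $2^{-n}/\sqrt2$ of $2^{-n}\mathbb Z^2$, so the discs $D(q,2^{-n})$ cover the plane. If a point $w$ of the range is in $D(q,2^{-n})$, then $q\in S_n$; so every point of the range is within $2^{-n}$ of $S_n$, and $S_n\ne\emptyset$. Conversely, every $q\in S_n$ is within $2^{-n}$ of the range. Hence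
$$d_H\big(S_n,\mathsf{range}(W)\big)\le2^{-n},$$
and $\mathsf{range}(W)=\lim_nS_n$ is $\mathcal G$-measurable.

**Step 4: produce the Borel maps.** The nonempty compact subsets of $\mathbb R^2$ form a Polish space under $d_H$, so Step 3 and Lemma 1 give a Borel $\psi$ with $\psi(\mu_\Theta)=\mathsf{range}(W)$ a.s. This proves Theorem A and disproves the conjecture.

By Step 2, $\mu_W$ is $\mathcal G$-measurable as a random element of the Polish space $\mathsf{prob}(\mathbb R^2)$, and Lemma 1 gives the first part of Theorem B(1). Conversely, $\mu_\Theta$ is a.s. the image of $\mu_W$ under $z\mapsto z/|z|$, because $\mu_W(\{0\})=0$ a.s. So $\sigma(\mu_\Theta)$ and $\sigma(\mu_W)$ coincide up to null sets. $\square$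

## 7. The same reconstruction inside one sector

We prove Theorem B(2). The point is that Proposition 2 is local in the angle. Let $\mathcal G_J$ be the $\sigma$-field generated by the variables $\mu_\Theta(f)$, $f\in C_c(J)$, and all $P$-null sets. Since nonnegative functions in $C_b(J)$ are increasing limits of functions in $C_c(J)$, the variables $\mu_\Theta(f)$ with $f\in C_c(J)$ generate the same $\sigma$-field as the random finite measure $\mu_\Theta|_J$ (Borel $\sigma$-field of the weak topology). The same remark applies to $\mu_W|_{C_J}$ and $C_c(C_J)$.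

**Step 1: $m_p(f)$ is $\mathcal G_J$-measurable for all $p\ge1$ and $f\in C_c(J)$.** The case $p=1$ is the definition, and $f\equiv 0$ is trivial. Let $f\not\equiv 0$ be in $C_c(J)$, and let $h<1$ be smaller than the distance from $\operatorname{supp}f$ to $J^c$ (any $h<1$ if $J^c=\emptyset$). For $x\in\operatorname{supp}f$ the arc $I_x$ is inside $J$, so $g_x\in C_c(J)$. Since $Q_h^{p,1}(f)$ involves only $x\in\operatorname{supp}f$, the induction of Section 6, Step 1, applies with $\mathcal G_J$ in place of $\mathcal G$.

**Step 2: $\mu_W|_{C_J}$ is $\mathcal G_J$-measurable.** The polynomials of Section 6 must be cut off in the angle. Let $u\in C_c(C_J)$, extended by $0$. Its angular support lies in a compact $K\subset J$. Choose $\chi\in C_c(J)$ with $0\le\chi\le1$ and $\chi=1$ on $K$. With $P_k$ as in Section 6, Step 2, $\chi\tilde u=\tilde u$ gives $|\chi P_k-\tilde u|=\chi|P_k-\tilde u|\le\frac1k$ on $[0,k]\times S^1$. The variable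
$$\int_0^1\chi(\Theta_t)P_k(R_t^2,\Theta_t)\,dt=\sum_im_{i+1}(\chi f_{k,i})$$
is $\mathcal G_J$-measurable by Step 1, and it differs from $\mu_W(u)$ by at most $1/k$ once $k\ge\sup_tR_t^2$. So $\mu_W(u)$ is $\mathcal G_J$-measurable, and hence so is $\mu_W|_{C_J}$.

**Step 3: $\mathsf{range}(W)\cap C_J\ne\emptyset$ a.s.** This ensures that the closed set we look for is nonempty. For $s\in(0,1]$ the event $\{\exists\,t\in(0,s]:W_t\in C_J\}$ has probability at least $P(W_s\in C_J)=|J|/2\pi>0$. These events decrease as $s\downarrow0$, so their intersection has probability at least $|J|/2\pi$, and by Blumenthal's 0–1 law it has probability one.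

**Step 4: recover the closure of $\mathsf{range}(W)\cap C_J$.** We repeat the grid argument with open pieces of discs. Let $S_n^J$ be the set of $q\in2^{-n}\mathbb Z^2$ with $\mu_W(D(q,2^{-n})\cap C_J)>0$. Since $D(q,2^{-n})\cap C_J$ is open, its measure is the increasing limit of values $\mu_W(u)$ with $u\in C_c(C_J)$, hence $\mathcal G_J$-measurable; and it is positive exactly when the range meets this set. So $S_n^J$ is finite, $\mathcal G_J$-measurable, and a.s. nonempty by Step 3. As before, points of $\mathsf{range}(W)\cap C_J$ are within $2^{-n}$ of $S_n^J$ and conversely, and passing to the closure changes no distance, so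
$$d_H\Big(S_n^J,\ \overline{\mathsf{range}(W)\cap C_J}\Big)\le2^{-n}\quad\text{a.s.}$$
The closure is therefore $\mathcal G_J$-measurable, and Lemma 1, with $\mu_\Theta|_J$ in place of $\mu_\Theta$, gives the Borel maps for both objects. $\square$

## 8. Reversing a loop: why the path itself is not determined

We prove Theorem C. If a path returns at time $t$ to its place at time $s$, we can run the loop in between backwards. This changes neither the occupation measures, nor the range, nor the endpoint, but it changes the path.

The obvious attempt is to fix $s<t$ and condition on $W_s=W_t$. This fails at one point: an identity "$\Phi(\dots)=W$ a.s." says nothing about the conditioned law, because for fixed $s<t$ the event $\{W_s=W_t\}$ has probability $0$, so the conditioned law is singular with respect to the law of $W$. The remedy is to average over $(s,t)$. The averaged law turns out to be absolutely continuous.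

**Definition (planar bridge loop).** A bridge loop of duration $T$ is $b_v=B_v-\frac vTB_T$, $0\le v\le T$, with $B$ a planar Brownian motion. Its coordinates are independent centered Gaussian processes with covariance $\min(v,v')-vv'/T$. Replacing $v,v'$ by $T-v,T-v'$ gives $T-\max(v,v')-\big(T-v-v'+vv'/T\big)=\min(v,v')-vv'/T$; so the reversed loop $b_{T-v}$ has the same law. For example, the coordinates of $b_{T/3}-b_{2T/3}$ have variance $\frac{2T}9+\frac{2T}9-2\cdot\frac T9=\frac{2T}9>0$.

**Step 1: the conditioned laws.** Let $\mathcal C=C([0,1],\mathbb R^2)$ with the uniform norm, and in this section let $P$ also denote Wiener measure on $\mathcal C$. Let $\mathcal R=[0,\frac13]\times[\frac23,1]$, and let $p_\varepsilon$ be the centered Gaussian density on $\mathbb R^2$ with covariance $\varepsilon I$. For $(s,t)\in\mathcal R$ let $\lambda(u)=0$ for $u\le s$, $\lambda(u)=\frac{u-s}{t-s}$ on $[s,t]$, $\lambda(u)=1$ for $u\ge t$, and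
$$W_u^{s,t,z}=W_u-\lambda(u)(W_t-W_s-z),\qquad z\in\mathbb R^2 .$$
We have $\mathrm{Cov}(W_u,W_t-W_s)=\lambda(u)(t-s)I$, so $W^{s,t,0}$ is uncorrelated with $W_t-W_s$; being jointly Gaussian, they are independent. Since $W=W^{s,t,0}+\lambda\,(W_t-W_s)$ and $W^{s,t,z}=W^{s,t,0}+\lambda z$, the law $P^{s,t,z}$ of $W^{s,t,z}$ is a version of the law of $W$ given $W_t-W_s=z$.

For $z=0$, the path $W^{s,t,0}$ is $W_u$ on $[0,s]$; it is $W_s$ plus an independent bridge loop on $[s,t]$; after time $t$ it is $W_s+(W_u-W_t)$, with independent Brownian increments. Moreover $W^{s,t,0}$ depends continuously on $(s,t)\in\mathcal R$ in the uniform norm, because $t-s\ge\frac13$. So $(s,t)\mapsto P^{s,t,0}$ is weakly continuous, and hence $P^{s,t,0}(A)$ is measurable in $(s,t)$ for each Borel $A$. Define the finite measure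
$$\mathbf Q(A)=\iint_{\mathcal R}p_{t-s}(0)\,P^{s,t,0}(A)\,ds\,dt .$$

**Step 2: a second moment bound.** This step prepares the proof that $\mathbf Q\ll P$. Let $\alpha_\varepsilon=\iint_{\mathcal R}p_\varepsilon(W_t-W_s)\,ds\,dt$, an approximate count of near-returns. Let $\Sigma$ be the $2\times2$ covariance matrix of one coordinate of $(W_t-W_s,W_{t'}-W_{s'})$. The expectation of $p_\varepsilon(W_t-W_s)\,p_\varepsilon(W_{t'}-W_{s'})$ is the density at $0$ of this pair plus independent noise of variance $\varepsilon$ in each coordinate. Each of the two coordinates contributes $(2\pi)^{-1}\det(\Sigma+\varepsilon I)^{-1/2}$, so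
$$E\alpha_\varepsilon^2=\iiiint_{\mathcal R\times\mathcal R}\frac{ds\,dt\,ds'\,dt'}{(2\pi)^2\det(\Sigma+\varepsilon I)}\le\iiiint_{\mathcal R\times\mathcal R}\frac{ds\,dt\,ds'\,dt'}{(2\pi)^2\det\Sigma}.$$
Both increments contain $\xi=W_{2/3}-W_{1/3}$, whose coordinates have variance $\frac13$ and which is independent of the remainders
$$(W_t-W_{2/3})+(W_{1/3}-W_s),\qquad(W_{t'}-W_{2/3})+(W_{1/3}-W_{s'}).$$
Let $X',Y'$ be the chosen coordinates of the remainders, and $K=\mathrm{Cov}(X',Y')$ their $2\times2$ covariance matrix. Then $\Sigma=K+\frac13\mathbf 1\mathbf 1^T$, where $\mathbf 1=(1,1)^T$, and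
$$\det\Sigma=\det K+\tfrac13(K_{11}+K_{22}-2K_{12})=\det K+\tfrac13\mathrm{Var}(X'-Y')\ge\tfrac13\big(|s-s'|+|t-t'|\big).$$
Here $X'-Y'$ is a sum of increments over two disjoint intervals, of lengths $|t-t'|$ and $|s-s'|$. Since $\iint_{[0,1/3]^2}\frac{du\,dv}{u+v}<\infty$, we get $C_0^2:=\sup_\varepsilon E\alpha_\varepsilon^2<\infty$.

**Step 3: $\mathbf Q\ll P$.** Let $F$ be bounded and continuous on $\mathcal C$. Conditioning on $W_t-W_s=z$,
$$E[\alpha_\varepsilon F(W)]=\iint_{\mathcal R}\int_{\mathbb R^2}p_\varepsilon(z)\,p_{t-s}(z)\,E[F(W^{s,t,z})]\,dz\,ds\,dt .$$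
For each $(s,t)$ the function $z\mapsto p_{t-s}(z)E[F(W^{s,t,z})]$ is continuous, since $W^{s,t,z}=W^{s,t,0}+\lambda z$, and bounded by $\frac3{2\pi}\|F\|_\infty$, since $t-s\ge\frac13$. So the inner integral tends to $p_{t-s}(0)E[F(W^{s,t,0})]$ as $\varepsilon\downarrow0$, and by dominated convergence $E[\alpha_\varepsilon F(W)]\to\mathbf Q(F)$. By Cauchy–Schwarz and Step 2,
$$\mathbf Q(F)\le C_0\big(E[F(W)^2]\big)^{1/2}\qquad(F\ge0\text{ bounded continuous}).$$
The indicator of an open set $U$ is an increasing limit of nonnegative continuous functions, so $\mathbf Q(U)\le C_0P(U)^{1/2}$. For Borel $A$, outer regularity gives open $U\supset A$ with $P(U)$ as close to $P(A)$ as we like, so $\mathbf Q(A)\le C_0P(A)^{1/2}$. In particular $P(A)=0$ implies $\mathbf Q(A)=0$.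

**Step 4: loop reversal changes the path and nothing we observe.** For $w\in\mathcal C$ with $w_s=w_t$ let
$$(T_{s,t}w)_u=w_{s+t-u}\ \text{ for }u\in[s,t],\qquad(T_{s,t}w)_u=w_u\ \text{ otherwise.}$$
This is a continuous path. By the description in Step 1 and the reversal invariance of the bridge loop, $T_{s,t}$ preserves $P^{s,t,0}$. For such $w$, let $\mu_W$ denote the image of Lebesgue measure on $[0,1]$ under $u\mapsto w_u$. It is unchanged by $T_{s,t}$, because $u\mapsto s+t-u$ preserves Lebesgue measure on $[s,t]$. So is $\mu_\Theta$, its image under $z\mapsto z/|z|$ (with the fixed value at $z=0$). The range is unchanged, and so is $w_1$ (if $t=1$, because $w_s=w_t$). Let $\Xi(w)$ be the quadruple $(\mu_\Theta,\mu_W,\mathsf{range},w_1)$ of the path $w$. The last three components depend continuously on $w$, and the first is a Borel function of the second, so $\Xi$ is Borel. We have shown $\Xi(T_{s,t}w)=\Xi(w)$.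

**Step 5: the contradiction.** Suppose $\Phi$ is Borel and $\Phi(\Xi(W))=W$ a.s. The Borel set $\{w:\Phi(\Xi(w))\ne w\}$ is $P$-null, hence $\mathbf Q$-null by Step 3. Since $p_{t-s}(0)>0$, for Lebesgue-a.e. $(s,t)\in\mathcal R$ it is $P^{s,t,0}$-null. Fix such a pair $(s,t)$. As $T_{s,t}$ preserves $P^{s,t,0}$, for $P^{s,t,0}$-a.e. $w$ we have both $\Phi(\Xi(w))=w$ and $\Phi(\Xi(T_{s,t}w))=T_{s,t}w$. The left sides are equal, so $w=T_{s,t}w$ for $P^{s,t,0}$-a.e. $w$. Evaluating at $u=s+(t-s)/3$,
$$w_{s+(t-s)/3}=w_{t-(t-s)/3}\qquad P^{s,t,0}\text{-a.s.}$$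
But under $P^{s,t,0}$ this difference is $b_{T/3}-b_{2T/3}$ for a bridge loop of duration $T=t-s$, a Gaussian vector whose coordinates have variance $\frac{2T}9>0$. This is a contradiction. So $W$ is not a.s. a Borel function of $(\mu_\Theta,\mu_W,\mathsf{range}(W),W_1)$, and in particular not of $\mu_\Theta$. $\square$
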